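# Torsion points off the cusps: only finitely many modular curves have them

## 1. Above index 1600, the cuspidal torsion packet consists of cusps

Let $\Gamma\subset\mathrm{PSL}_2(\mathbb R)$ be the image of a congruence subgroup of $\mathrm{SL}_2(\mathbb Z)$, so that $\Gamma\subset\mathrm{PSL}_2(\mathbb Z)$. Its modular curve is the compact Riemann surface
$$X_\Gamma=\Gamma\backslash\mathbb H\ \sqcup\ \{\text{cusps}\}.$$
Write $K^{\mathrm{orb}}$ for the orbifold canonical $\mathbb Q$-divisor of $X_\Gamma$ (the canonical divisor corrected at elliptic points and cusps; Section 2 recalls it). A point $P\in X_\Gamma$ is **orbifold $\mathbb Q$-subcanonical** if $\deg(K^{\mathrm{orb}})\cdot P$ and $K^{\mathrm{orb}}$ become rationally equivalent after both are multiplied by a suitable positive integer.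

Four invariants are used throughout.

- $\mu=[\mathrm{PSL}_2(\mathbb Z):\Gamma]$ is the index.
- $\tilde\Gamma\ni-1$ is the preimage of $\Gamma$ in $\mathrm{SL}_2(\mathbb Z)$.
- $N_0\ge1$ is the minimal integer with $\Gamma(N_0)\subset\tilde\Gamma$.
- $\gamma$ is the gonality of $X_\Gamma$ over $\mathbb C$, the least degree of a nonconstant map $X_\Gamma\to\mathbb P^1$.

**Theorem A.** If $\mu>1600$, every orbifold $\mathbb Q$-subcanonical point of $X_\Gamma$ is a cusp. Since $\mathrm{PSL}_2(\mathbb Z)$ is finitely generated, it has only finitely many subgroups of index $\le1600$. Hence there are only finitely many modular curves, up to isomorphism over $\mathbb C$, that have orbifold $\mathbb Q$-subcanonical points outside the cusps; in fact only finitely many subgroups $\Gamma$ have such points.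

The finiteness assertion is a conjecture in Congling Qiu, "Faber–Pandharipande cycle, real multiplication and torsion points", arXiv:2409.08989 (2024). So the answer to "prove or disprove" is: true.

We are given two facts. The first is the Manin–Drinfeld theorem: for any two cusps $c,c'$ of $X_\Gamma$, the class of $c-c'$ is torsion in $\mathrm{Jac}(X_\Gamma)$. The second says that the orbifold $\mathbb Q$-subcanonical points are exactly the points of the **cuspidal torsion packet**, that is, the $P\in X_\Gamma$ for which the class of $P-c$ is torsion for some (equivalently, every) cusp $c$. From now on "packet" means this set. It contains all cusps, by Manin–Drinfeld, and the problem is to show that usually it contains nothing else.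

Theorem A comes from two statements about a single auxiliary prime.

**Theorem B.** If there is a prime $p\ge5$ with $p\nmid N_0$ and $\gamma\ge p+2$, then the packet of $X_\Gamma$ is exactly the set of cusps. (By (G) in Section 2, $\mu>\frac{800}{7}(p+1)$ suffices for $\gamma\ge p+2$.)

**Theorem C.** If $\gamma\ge3$, then for every prime $p\ge5$ with $p\nmid N_0$, every point of the packet is unramified at $p$, that is, defined over $\mathbb Q_p^{ur}$ for each embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_p$. This refers to the model over $\mathbb Q(\zeta_N)$, $N=12N_0$, described in Section 5.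

## 2. Subcanonical points and gonality on small curves

**Definition.** In the usual normalization, $K^{\mathrm{orb}}=K+\sum_P(1-\tfrac1{e_P})P+\sum_c c$, where $K$ is a canonical divisor, $P$ runs over the elliptic points with their orders $e_P$, and $c$ over the cusps.

For $\Gamma=\mathrm{PSL}_2(\mathbb Z)$ the curve is $\mathbb P^1$, with one elliptic point of order 2, one of order 3 and one cusp, so $\deg K^{\mathrm{orb}}=-2+\frac12+\frac23+1=\frac16$. On $\mathbb P^1$ all points are linearly equivalent. Every point is subcanonical, and the same holds whenever $X_\Gamma$ has genus $0$: the Jacobian is trivial, so the packet is everything.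

**Genus 1.** Take $\Gamma_0(11)$. Here $\mu=12$. There are no elliptic points, because $x^2+1$ and $x^2+x+1$ have no root modulo $11$. There are two cusps $0,\infty$, and the genus is $1+\frac{12}{12}-\frac22=1$. So $K\sim0$ and $K^{\mathrm{orb}}\sim 0+\infty$, of degree 2. A point $P$ is subcanonical if and only if $m(2P-0-\infty)\sim0$ for some $m\ge1$, that is, $2m(P-\infty)\sim m(0-\infty)$. The right side is torsion by Manin–Drinfeld, so the condition is that $P-\infty$ is torsion. The packet is the infinite set of torsion points of the elliptic curve with origin $\infty$. The same packet description holds for every $X_\Gamma$ of genus 1, with origin a cusp.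

**Genus 2.** The curve $X_0(23)$ has genus 2, and its hyperelliptic involution is $w_{23}$ (Ogg), which exchanges the cusps $0$ and $\infty$. Let $P$ be a Weierstrass point, i.e. a fixed point of $w_{23}$. It is not a cusp. Fibres of the hyperelliptic map are linearly equivalent, so $2P\sim 0+\infty$ and $2(P-\infty)\sim0-\infty$, which is torsion. So $P$ is a non-cuspidal packet point. "Finitely many" in Theorem A therefore cannot be replaced by "none", nor even by "none in genus $\ge2$".

In the last example the map of degree 2 to $\mathbb P^1$ is what made the exception. This is why gonality enters. If $D\ne D'$ are linearly equivalent effective divisors of degree $d$ on a smooth projective curve over an algebraically closed field, a function with divisor $D-D'$ is nonconstant of degree $\le d$. Hence: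
$$D\sim D',\quad D,D'\ge0,\quad \deg D=\deg D'<\text{gonality}\quad\Longrightarrow\quad D=D'.\tag{1}$$
Gonality 1 means genus 0, and genus 1 or 2 gives gonality 2; so $\gamma\ge3$ forces genus $\ge3$. The input that makes $\gamma$ large is due to Abramovich (IMRN 1996):

**(G)** For congruence subgroups, $\gamma\ge\frac{7}{800}\mu$.

## 3. How many of the $p+1$ quotients $E/C$ can coincide?

An elliptic curve $E$ in characteristic $0$ has $p+1$ subgroups $C$ of order $p$. When $E$ is an elliptic curve over a $p$-adic ring with ordinary reduction, $p$ of the $p+1$ quotients $E/C$ become isomorphic after reduction; we will see this in Section 8. In characteristic zero this cannot happen.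

**Lemma 2.** Let $E,E'$ be elliptic curves over an algebraically closed field of characteristic $0$ and let $p\ge5$ be a prime. At most $p-1$ subgroups $C\subset E$ of order $p$ satisfy $E/C\cong E'$.

*Proof.* Let $\Lambda=\{\lambda\in\mathrm{Hom}(E,E'):\deg\lambda=p\}$. The group $\mathrm{Aut}(E')$ acts freely on $\Lambda$ by composition, and two elements of $\Lambda$ have the same kernel exactly when they lie in one orbit. So the subgroups $C$ with $E/C\cong E'$ correspond to orbits, and since $|\mathrm{Aut}(E')|\ge2$ their number is at most $|\Lambda|/2$.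

Assume $\Lambda\ne\emptyset$, fix $\lambda_1\in\Lambda$, and put
$$\rho_\lambda=\lambda_1^{-1}\lambda=\tfrac1p\hat\lambda_1\lambda\in A:=\mathrm{End}(E)\otimes\mathbb Q .$$
The map $\lambda\mapsto\rho_\lambda$ is injective and $\rho_\lambda$ has norm $p/p=1$. For $\lambda,\lambda'\in\Lambda$ we have $p\rho_{\lambda'}^{-1}\rho_\lambda=p\lambda'^{-1}\lambda=\hat\lambda'\lambda$, an element of $\mathrm{End}(E)$ of norm $p^2$.

If $A=\mathbb Q$, then $\rho_\lambda=\pm1$, so $|\Lambda|\le2$ and there is at most one $C$.

Otherwise $A$ is imaginary quadratic; let $\mathcal O$ be its maximal order. Suppose $p$ is inert or ramified. The only ideal of norm $p^2$ is $(p)$, so $(p\rho_\lambda)=(p)$ for all $\lambda$, hence $\rho_\lambda\in\mathcal O^*$ and $|\Lambda|\le|\mathcal O^*|$. Suppose $p=\mathfrak p\bar{\mathfrak p}$ splits. The ideals of norm $p^2$ are $\mathfrak p^2,\mathfrak p\bar{\mathfrak p},\bar{\mathfrak p}^2$, so dividing by $p$ gives $(\rho_\lambda)=(\mathfrak p/\bar{\mathfrak p})^{k_\lambda}$ with $k_\lambda\in\{-1,0,1\}$. The same applied to $p\rho_{\lambda'}^{-1}\rho_\lambda$ gives $k_\lambda-k_{\lambda'}\in\{-1,0,1\}$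 for all pairs. So $k$ takes at most two values. Elements $\rho_\lambda$ with the same $k$ differ by units, hence $|\Lambda|\le2|\mathcal O^*|$.

In all cases the number of $C$ is at most $|\mathcal O^*|\le6$, which is $\le p-1$ if $p\ge7$. Let $p=5$. For $A=\mathbb Q(\sqrt{-3})$ the prime $5$ is inert, and the number is at most $|\mathcal O^*|/2=3$. For every other $A$ we have $|\mathcal O^*|\le4=p-1$. $\square$

*Example.* Let $E=E'=\mathbb C/\mathbb Z[i]$ and $p=5$. The elements of norm 5 are $\pm1\pm2i$, $\pm2\pm i$, eight in all, and $|\mathrm{Aut}(E)|=4$. So exactly $2$ of the $6$ subgroups have $E/C\cong E$.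

## 4. The congruence relation, and why $p$-power torsion blocks it

Here is the natural plan. Let $p\nmid N_0$, $p\ge5$, let $K$ be the completion of $\mathbb Q_p^{ur}$, let $\sigma$ be its Frobenius automorphism and $T_p$ the Hecke correspondence sending $E$ to the sum of the $E/C$. In characteristic $p$ the congruence relation reads $T_p=F+p\langle p\rangle F^{-1}$, where $F$ is Frobenius and $\langle p\rangle$ is a diamond automorphism. Let $P$ be a non-cuspidal packet point. If $P$ is $K$-rational, consider
$$\sigma^2P+p\langle p\rangle P-T_p(\sigma P).$$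
Its class is torsion, as we shall check, and reduces to $0$ modulo $p$. If reduction is injective on $K$-rational torsion, the class is zero, so $\sigma^2P+p\langle p\rangle P\sim T_p(\sigma P)$. If moreover $p+1<\gamma$, then (1) makes the two divisors equal. Then one point occurs $p$ times in $T_p(\sigma P)$, so at least $p$ of the quotients $E/C$ are isomorphic, against Lemma 2.

The plan stops at its first "if". Write $x=[P-c]=x_p+x'$ with $x_p$ of $p$-power order and $x'$ of order prime to $p$. Inertia at $p$ fixes $x'$ under good reduction, but nothing so far says that it fixes $x_p$. Without that, "$\sigma P$" depends on a lift of Frobenius. Injectivity of reduction fails too: on an elliptic curve with ordinary reduction, the kernel of reduction on $p$-torsion has order $p$.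

Two quick repairs do not help. One can multiply by $p^n$ to kill $x_p$. For $g$ in inertia this yields $p^n\,gP\sim p^nP$, but $n$ is not bounded, so the degree $p^n$ cannot be kept below $\gamma$. Alternatively one can use eigenvalues. Suppose a tame element $\alpha$ acts on $x_p$ with eigenvalues $1$ and $\eta\in\mathbb Z_p$, a root of unity of order $p-1$. Then $(\alpha-1)(\alpha-\eta)x_p=0$. To turn this into a relation between divisors, $\eta$ must be replaced by an integer congruent to it modulo the order $p^n$ of $x_p$, and such an integer need not be bounded independently of $n$. The relation $\alpha^{p-1}=1$ does have small coefficients, but it gives only $\alpha^{p-1}P=P$, which contradicts nothing.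

What works is a polynomial with integer coefficients, *few and small*, that vanishes at $1$ and at $\eta$: since $\eta$ has even order $p-1$, we have $\eta^{(p-1)/2}=-1$, and
$$f(X)=(X-1)(X^{(p-1)/2}+1)$$
has four coefficients, all $\pm1$. It produces a linear equivalence of degree **two**, and $\gamma\ge3$ is enough to read it as an equality. For $p=5$, for instance, it will say $\alpha^3P+\alpha P\sim\alpha^2P+P$. Section 7 shows that such polynomials exist for every kind of ramification that can occur, and that the resulting equality rules the ramification out.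

## 5. Models over $\mathbb Z_p$ and their quotients

We use the following facts of Deligne–Rapoport, Katz–Mazur and Igusa.

**(DR)** For $N\ge3$, generalized elliptic curves with full level $N$ structure (degenerate fibres $N$-gons) are parametrized by a smooth projective curve $X(N)$ over $\mathbb Z[1/N]$. The Weil pairing gives $X(N)\to\mathrm{Spec}\,\mathbb Z[1/N,\zeta_N]$ with geometrically connected fibres. The cusps form a finite étale $\mathbb Z[1/N]$-scheme. In characteristic prime to $N$, the automorphism group of the $N$-gon as a generalized elliptic curve has order $2N$. The Jacobian $J_1(M)$ of $X_1(M)$ has good reduction at every $p\nmid M$.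

**Step 1: the curves $X_{\zeta'}$.** *The aim is a curve over $\mathbb Q$ that carries Galois and Hecke actions and has $X_\Gamma$ among its geometric components.*

Let $N=12N_0$ and fix a prime $p\ge5$ with $p\nmid N_0$; so $p\nmid N$ and $N\ge3$. A level structure $\varphi$ on $E$ is an ordered basis $(R_1,R_2)$ of $E[N]$, and $h=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z/N)$ acts by
$$(R_1,R_2)\mapsto(aR_1+bR_2,\;cR_1+dR_2).$$
Viewing $(R_1,R_2)$ as a column, this is multiplication by $h$ on the left, so it is a left action. It preserves the Weil pairing of the basis (determinant 1), and commutes with isogenies of degree prime to $N$ and with Galois. Over $\mathbb C$ the map $\tau\mapsto(\mathbb C/(\mathbb Z\tau+\mathbb Z);\tau/N,1/N)$ is equivariant: multiplication by $c\tau+d$ carries the lattice of $\frac{a\tau+b}{c\tau+d}$ to that of $\tau$, and the two basis points to $(a\tau+b)/N$ and $(c\tau+d)/N$. We normalize the pairing so that this basis has pairing $e^{2\pi i/N}$.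

Let $H\ni-1$ be the image of $\tilde\Gamma$ in $\mathrm{SL}_2(\mathbb Z/N)$ and $X_H=X(N)_{\mathbb Q}/H$. As $H$ preserves the pairing, $X_H$ maps to $\mathrm{Spec}\,\mathbb Q(\zeta_N)$ and is geometrically connected over it. Regarded over $\mathbb Q$, it has geometric components $X_{\zeta'}$, one for each primitive $N$-th root of unity $\zeta'$. Since $\tilde\Gamma\supset\Gamma(N)$, for $\zeta=e^{2\pi i/N}$ we get $X_\zeta(\mathbb C)=X_\Gamma$. From now on $\zeta$ is this root, and $X_\zeta$ over $\mathbb Q(\zeta_N)$ is the model in Theorem C.

**Step 2: the local field.** *We pass to a field over which all components and cusps are rational.*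

Let $k=\overline{\mathbb F}_p$, $O=W(k)$, $K=\mathrm{Frac}\,O$ and $I=\mathrm{Gal}(\overline K/K)$. Fix an embedding $\overline{\mathbb Q}\subset\overline K$, and let $\overline{\mathbb Q}_p$ be the algebraic closure of $\mathbb Q_p$ in $\overline K$. The field $K$ is the completion of $\mathbb Q_p^{ur}$, and $I$ is identified with the inertia subgroup of $G_{\mathbb Q_p}$. Let $\sigma$ be the Frobenius automorphism of $K$. Since $p\nmid N$, $\mu_N\subset K$, and each $X_{\zeta'}$ is defined over $K$.

The fields $\overline K$ and $\mathbb C$ are algebraically closed of characteristic 0 and have the cardinality of the continuum. So for every primitive $\zeta'$ there is an isomorphism $\iota:\overline K\cong\mathbb C$ with $\iota(\zeta')=e^{2\pi i/N}$. Base change by $\iota$ turns $X_{\zeta'}$ over $\overline K$ into the component of $X_H$ over $\mathbb C$ with pairing $e^{2\pi i/N}$, that is, into $X_\Gamma$, with cusps going to cusps. Hence: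
$$\text{every }X_{\zeta'}\text{ over }\overline K\text{ has gonality }\gamma\text{, and Manin–Drinfeld holds on it.}\tag{2}$$
The cusps of $X(N)$ form a finite étale scheme and $O$ is strictly henselian, so they are $O$-points. Hence all cusps of $X_H$ are $K$-rational.

**Step 3: good reduction of the quotient.** *We show that $\mathcal X=X(N)_{\mathbb Z_p}/H$ is smooth over $\mathbb Z_p$.*

The scheme $\mathcal X$ is proper over $\mathbb Z_p$ with generic fibre $X_{H,\mathbb Q_p}$. Quotients by finite groups commute with flat base change, so it suffices to show that $X(N)_O/H$ is smooth at closed points of its special fibre. Let $y\in X(N)(k)$, represented by a (generalized) elliptic curve $\bar E$ with level structure $\bar\varphi$, and let $H_y\subset H$ be its stabilizer. For $h\in H_y$ there is an automorphism $\alpha_h$ of $\bar E$ with $h\bar\varphi=\alpha_h\bar\varphi$, unique by rigidity. From $hh'\bar\varphi=h(\alpha_{h'}\bar\varphi)=\alpha_{h'}\alpha_h\bar\varphi$ we see that $h\mapsto\alpha_h^{-1}$ is a homomorphism. It is injective, since $h\bar\varphi=\bar\varphi$ forces $h=1$. The automorphism group has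 order $2$, $4$ or $6$, or $2N$ at cusps. As $p\ge5$ and $p\nmid N$, the order of $H_y$ is prime to $p$.

The group $H_y$ acts $O$-linearly on the completed local ring $O[[t]]$, and $s(t)\equiv\chi(s)t$ modulo $(p,t^2)$ for a character $\chi:H_y\to k^*$. Let $\hat\chi$ be its Teichmüller lift and put
$$t'=|H_y|^{-1}\sum_{s\in H_y}\hat\chi(s)^{-1}s(t)\equiv t\pmod{(p,t^2)} .$$
Then $t'$ is again a parameter, and $u(t')=\hat\chi(u)t'$ for all $u\in H_y$. The completed local ring of the quotient is the ring of invariants, $O[[t'^e]]$, where $e$ is the order of $\hat\chi$. This is smooth over $O$.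

**Step 4: reduction of points and divisors.** *We fix the notation for reduction.*

Over $O$ the scheme $\mathcal X$ is the disjoint union of pieces $\mathcal X_{\zeta'}=X(N)_{O,\zeta'}/H$, each smooth and proper, with connected special fibre (the image of a connected one). So $J_{\zeta'}=\mathrm{Jac}(X_{\zeta'})$ extends to an abelian scheme $\mathcal J_{\zeta'}$ over $O$. A bar denotes reduction, and $F$ denotes the $p$-power Frobenius acting on $\mathcal X(k)=X(N)(k)/H$; on $X(N)(k)$ it is $(\bar E,\bar\varphi)\mapsto(\bar E^{(p)},\bar\varphi^{(p)})$. For $Q\in X_H(K)=\mathcal X(O)$ we have $\overline{\sigma Q}=F\overline Q$.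

If $K'/K$ is finite with ring of integers $O'$ (residue field again $k$), a divisor on $X_{\zeta'}$ with $K'$-rational support reduces by taking the closure of each point in the smooth model over $O'$. This is compatible with $J_{\zeta'}(K')=\mathcal J_{\zeta'}(O')\to\overline J_{\zeta'}(k)$ and with enlarging $K'$.

Finally, for $p\nmid m$ the group scheme $\mathcal J_{\zeta'}[m]$ is étale over the strictly henselian ring $O$, hence constant. So $I$ acts trivially on prime-to-$p$ torsion.

## 6. Raynaud's theorems and the reduction of torsion

The following are from Raynaud, *Schémas en groupes de type $(p,\dots,p)$*; here $p\ge3$ and $O,K,I$ are as above.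

**(R1)** A finite commutative $K$-group scheme of $p$-power order has at most one finite flat prolongation over $O$.

**(R2)** Let $\mathcal G$ be finite flat over $O$ and killed by $p$, and let $S$ be a simple $\mathbb F_p[I]$-constituent of $\mathcal G(\overline K)$. Then $S$ is a line over a field $\mathbb F_{p^r}$, on which $I$ acts by $\psi_r^{\sum_{i<r}a_ip^i}$ with $a_i\in\{0,1\}$. Here $\psi_r:I\to\mathbb F_{p^r}^*$ is the fundamental character of level $r$, which is surjective, and $\psi_2^{p+1}=\psi_1$.

**Definition.** The fundamental character is $\psi_r(g)=g(\varpi)/\varpi$ modulo the maximal ideal, where $\varpi^{p^r-1}=p$. Replacing $p$ by $-p$ changes nothing, because roots of $-1$ of order prime to $p$ lie in $K$.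

*Examples.* The constant group $\mathbb Z/p$ has trivial action. For $\mu_p$ the action is by $\psi_1$. Indeed, put $\varpi_0=\zeta_p-1$. From $p=\prod_{i=1}^{p-1}(1-\zeta_p^i)$ and $\frac{1-\zeta_p^i}{1-\zeta_p}\equiv i$ modulo $\varpi_0$ we get $p=u\,\varpi_0^{p-1}$ with $u\equiv(p-1)!\equiv-1$. So $\varpi_0^{p-1}=-p\,u'$ with $u'\equiv1$, and by Hensel's lemma $u'=v^{p-1}$ with $v\equiv1$. Then $\varpi_0/v$ is a $(p-1)$-st root of $-p$, and $\psi_1(g)\equiv g(\varpi_0)/\varpi_0$. If $g\zeta_p=\zeta_p^a$, this is $\frac{\zeta_p^a-1}{\zeta_p-1}\equiv a$.

**Lemma 3.** Let $J=J_{\zeta'}$ and $\mathcal J=\mathcal J_{\zeta'}$. (1) If $M\subset J[p^n](\overline K)$ is $I$-stable and all its Jordan–Hölder factors are trivial $I$-modules, then $I$ acts trivially on $M$. (2) Reduction is injective on $J(K)_{tors}$.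

*Proof.* (1) Filter $M$ by $I$-submodules with successive quotients $\mathbb Z/p$ with trivial action. Submodules correspond to subgroup schemes of $J[p^n]$ over $K$; their schematic closures in $\mathcal J[p^n]$ are finite flat subgroup schemes over $O$, and the quotients of consecutive ones are finite flat with generic fibre the constant group $\mathbb Z/p$. The constant group $\mathbb Z/p$ over $O$ is one prolongation of it, so by (R1) it is the only one. Hence the closure of $M$ is an iterated extension of étale groups. So it is étale, thus constant over the strictly henselian ring $O$, and $I$ acts trivially on $M$.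

(2) Let $y\in J(K)_{tors}$ reduce to $0$. Its $p$-part $y_p$ and its prime-to-$p$ part are integer multiples of $y$, so they lie in $J(K)$ and reduce to $0$. The prime-to-$p$ part vanishes because $\mathcal J[m]$ is étale for $p\nmid m$ and sections of an étale separated scheme over $O$ that agree on the special fibre are equal. The point $y_p$ generates a trivial $I$-module, whose closure is étale by the proof of (1). Its sections $y_p$ and $0$ agree on the special fibre, so $y_p=0$. $\square$

## 7. Packet points are unramified at $p$: proof of Theorem C

Assume $\gamma\ge3$, so $X_\Gamma$ has genus at least 3. Put $X=X_\zeta$ and $J=J_\zeta$. Let $P$ be in the packet of $X_\Gamma$, $c$ a cusp and $x=[P-c]$. Torsion points of $J$ are algebraic, $c$ is algebraic, and the Abel–Jacobi map with base point $c$ is a closed embedding defined over $\overline{\mathbb Q}$. So $P\in X(\overline{\mathbb Q})\subset X(\overline K)$.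

We use one more input, due to Shimura and Ribet (see Diamond–Shurman, §§6.6, 9.5).

**(ES)** $J_1(M)$ is $\mathbb Q$-isogenous to a product of abelian varieties $A_f$, and $V_p(A_f)$ is free of rank 2 over $K_f\otimes\mathbb Q_p$, with $G_{\mathbb Q}$ acting $K_f$-linearly. Hence $V_p(J_1(M))\otimes\overline{\mathbb Q}_p$ is a direct sum of $2$-dimensional $G_{\mathbb Q}$-modules.

**Step 1: only levels 1 and 2 occur.** *The aim is to list the possible simple constituents: each simple $\mathbb F_p[I]$-constituent of $J[p]$ is trivial, or $\mathbb F_p$ with $I$ acting by $\psi_1$, or $\mathbb F_{p^2}$ with $I$ acting by $\psi_2$ or $\psi_2^p$.*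

*Comparison with $J_1(N^2)$.* Let $\delta=\mathrm{diag}(N,1)$. Then
$$\delta\begin{pmatrix}a&b\\c&d\end{pmatrix}\delta^{-1}=\begin{pmatrix}a&Nb\\c/N&d\end{pmatrix},$$
so $\delta\Gamma_1(N^2)\delta^{-1}\subset\Gamma(N)\subset\tilde\Gamma$, and $\tau\mapsto N\tau$ induces a nonconstant map $X_1(N^2)\to X_\Gamma$ over $\mathbb C$. It induces a surjection $u:J_1(N^2)\to J$. Homomorphisms between abelian varieties over $\overline{\mathbb Q}$ are defined over $\overline{\mathbb Q}$, so $u$ is. Both abelian varieties have good reduction over $K$, so $g\in I$ fixes all their prime-to-$p$ torsion points. For such a point $z$, ${}^gu(z)=g\,u(g^{-1}z)=u(z)$. These points are Zariski dense, so ${}^gu=u$. Therefore $V_p(J)$ is a quotient of $V_p(J_1(N^2))$ as an $I$-module.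

Let $L\subset V_p(J)$ be the image of $T_pJ_1(N^2)$, an $I$-stable lattice. Then $L/pL$ is a quotient of $J_1(N^2)[p]$. For each $g\in I$, the characteristic polynomials of $g$ on $L/pL$ and on $T_pJ/p=J[p]$ are both the reduction of its characteristic polynomial on $V_p(J)$. By Brauer–Nesbitt the two modules have the same constituents. So every constituent of $J[p]$ is a constituent of $J_1(N^2)[p]$.

*Characters in $J_1(N^2)[p]$.* By (ES), over a finite extension of $\mathbb Q_p$ the module $V_p(J_1(N^2))$ becomes a direct sum of $2$-dimensional representations. Choose a stable lattice in each. By Brauer–Nesbitt again, the semisimplification of $J_1(N^2)[p]\otimes\overline{\mathbb F}_p$ as a $G_{\mathbb Q_p}$-module is a sum of semisimplifications of $2$-dimensional representations $\bar r$ of $G_{\mathbb Q_p}$ over $\overline{\mathbb F}_p$. Wild inertia is pro-$p$ and normal. A finite $p$-group acting on a nonzero space in characteristic $p$ has nonzero fixed vectors, and by normality these form a subrepresentation; so wild inertia acts trivially on irreducible constituents. Tame inertia is procyclic of order prime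 to $p$. Hence $(\bar r|_I)^{ss}=\theta_1\oplus\theta_2$ with tame characters $\theta_i$.

Let $\Phi\in G_{\mathbb Q_p}$ lift Frobenius. On tame inertia $\Phi g\Phi^{-1}=g^p$: for $n$ prime to $p$ write $g(p^{1/n})=\xi p^{1/n}$ and $\Phi^{-1}(p^{1/n})=\xi'p^{1/n}$ with $n$-th roots of unity $\xi,\xi'$; as $g$ fixes $\xi'$, $\Phi g\Phi^{-1}(p^{1/n})=\Phi(\xi'\xi p^{1/n})=\Phi(\xi)p^{1/n}=\xi^pp^{1/n}$. Since $\bar r(\Phi g\Phi^{-1})$ is conjugate to $\bar r(g)$, the multiset $\{\theta_1,\theta_2\}$ is stable under $\theta\mapsto\theta^p$. So $\theta_i^{p^2}=\theta_i$: these characters take values in $\mathbb F_{p^2}^*$.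

*Conclusion.* Let $S$ be a simple constituent of $J[p]$. By (R2) for $\mathcal J[p]$, it is a line over some $\mathbb F_{p^r}$ on which $I$ acts by $\psi=\psi_r^{\sum a_ip^i}$. The characters in $S\otimes\overline{\mathbb F}_p$ are the conjugates $\psi^{p^i}$, so $\psi$ has values in $\mathbb F_{p^2}$. Simplicity gives $\mathbb F_p[\psi(I)]=\mathbb F_{p^r}$, since otherwise $\mathbb F_p[\psi(I)]v$ would be a proper submodule for $0\neq v\in S$. Hence $\mathbb F_{p^r}\subset\mathbb F_{p^2}$ and $r\le2$. If $r=1$, then $\psi\in\{1,\psi_1\}$. If $r=2$, then $\psi=\psi_2^{a_0+pa_1}$. Here $a_0=a_1$ is impossible, because $1$ and $\psi_2^{1+p}=\psi_1$ have values in $\mathbb F_p$, against $\mathbb F_p[\psi(I)]=\mathbb F_{p^2}$. So $\psi\in\{\psi_2,\psi_2^p\}$.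

**Step 2: the module generated by $x_p$ and its tame elements.** *The aim is to be able to apply integer polynomials to tame elements of inertia.*

Write $x=x_p+x'$ as in Section 4, and let $M=\mathbb Z[I]x_p\subset J[p^n]$ for suitable $n$. The quotients $J[p^{i+1}]/J[p^i]$ are isomorphic to $J[p]$, so the constituents of $M$ are constituents of $J[p]$. Say that a character $\theta:I\to k^*$ *occurs in $M$* if it occurs in $S\otimes k$ for some constituent $S$ of $M$. By Step 1, $\theta\in\{1,\psi_1,\psi_2,\psi_2^p\}$.

Let $G$ be the finite image of $I$ in $\mathrm{Aut}(M)$. The image $G_w$ of wild inertia is a normal $p$-subgroup, and $G/G_w$ is cyclic of order prime to $p$. Take a preimage in $G$ of a generator and raise it to a large power of $p$. This gives $\tau\in G$ of order prime to $p$ whose image still generates $G/G_w$. By the fixed-vector argument $G_w$ acts trivially on every constituent, so every $\theta$ occurring in $M$ factors through $G/G_w$ and $\theta(\tau)$ generates $\theta(I)$.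

Let $\alpha\in G$ have order $m$ prime to $p$. The polynomial $X^m-1$ splits over $O$, with roots distinct modulo $p$, so $O[\langle\alpha\rangle]\cong O[X]/(X^m-1)$ is a product of copies of $O$. So $M\otimes_{\mathbb Z_p}O$ is the direct sum of its $\alpha$-eigenspaces, compatibly with exact sequences. On $S\otimes_{\mathbb Z_p}O=S\otimes_{\mathbb F_p}k$, the eigenvalues are the $\theta(\alpha)$ with $\theta$ occurring in $S$. Filtering $M$ by its constituents, we conclude:
$$\text{the eigenvalues of }\alpha\text{ on }M\otimes O\text{ are the Teichmüller lifts of }\theta(\alpha),\ \theta\text{ occurring in }M.\tag{3}$$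
If $f\in\mathbb Z[X]$ vanishes at all of them, then $f(\alpha)=0$ on $M\otimes O$, hence on $M\subset M\otimes O$.

**Step 3: no nontrivial character occurs.** *The aim is to eliminate $\psi_1$, $\psi_2$ and $\psi_2^p$.* Suppose one of them occurs in $M$.

*Case A: a constituent with $r=2$ occurs.* Then $\psi_2$ and $\psi_2^p$ both occur, and $\psi_2(\tau)$ generates $\mathbb F_{p^2}^*$. Put $\alpha=\tau^{p-1}$ and $e=(p+1)/2$. The characters $1$ and $\psi_1$ take the value $1$ at $\alpha$, because $\psi_1(\tau)^{p-1}=1$. Let $\eta$ be the Teichmüller lift of $\psi_2(\tau)^{p-1}$, a primitive $(p+1)$-th root of unity. The character $\psi_2^p$ gives $\eta^p=\eta^{-1}$. So the eigenvalues lie in $\{1,\eta,\eta^{-1}\}$, and $\eta$ occurs.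

*Case B: no constituent with $r=2$ occurs, but $\psi_1$ does.* Put $\alpha=\tau$ and $e=(p-1)/2$. The eigenvalues lie in $\{1,\eta\}$, where $\eta$ is the lift of $\psi_1(\tau)$, a primitive $(p-1)$-th root of unity, and $\eta$ occurs.

In both cases $\eta$ has order $2e$, so $\eta^{\pm e}=-1$ and
$$f(X)=(X-1)(X^e+1)=X^{e+1}+X-X^e-1$$
vanishes at every eigenvalue. So $f(\alpha)x_p=0$. Let $\tilde\alpha\in I$ lift $\alpha$. As $\tilde\alpha$ fixes $x'$ and $f(1)=0$, also $f(\tilde\alpha)x'=0$, hence $f(\tilde\alpha)x=0$. The cusp $c$ is fixed by $\tilde\alpha$, and $f(1)=0$ again makes it drop out of $f(\tilde\alpha)(P-c)$. So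
$$\tilde\alpha^{e+1}P+\tilde\alpha P\ \sim\ \tilde\alpha^eP+P .\tag{4}$$
These are effective divisors of degree $2<\gamma$, so by (1) and (2) they are equal. Put $B=P+\tilde\alpha^eP$. Then (4) says $\tilde\alpha B=B$. So $\tilde\alpha$ permutes the support of $B$, a set with at most two elements that contains $P$. Hence $\tilde\alpha^2P=P$, so $\tilde\alpha^2x=x$. As $x_p$ is an integer multiple of $x$, $\alpha^2x_p=x_p$.

Let $g\in G$. The element $g^{-1}\alpha g$ has the same order and the same eigenvalues as $\alpha$, so the same argument gives $(g^{-1}\alpha g)^2x_p=x_p$, that is, $\alpha^2(gx_p)=gx_p$. The elements $gx_p$ generate $M$, so $\alpha^2=1$ on $M$. But there is $v\ne0$ in $M\otimes O$ with $\alpha v=\eta v$, whence $(\eta^2-1)v=0$. The order of $\eta$ is $p\pm1>2$ and prime to $p$, so $\eta^2\not\equiv1$ modulo $p$ and $\eta^2-1\in O^*$. So $v=0$, a contradiction.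

**Step 4: end of the proof of Theorem C.** *From trivial constituents to a rational point.* All constituents of $M$ are trivial, so by Lemma 3(1) $I$ fixes $x_p$, and therefore $x$. For $g\in I$ this gives $gP\sim P$, hence $gP=P$ by (1). So $P\in X(K)$. The coordinates of $P$ are algebraic over $\mathbb Q$, and an element of $K$ algebraic over $\mathbb Q_p$ generates an unramified extension. So $P\in X(\mathbb Q_p^{ur})$. The embedding $\overline{\mathbb Q}\subset\overline K$ was arbitrary. $\square$

## 8. The Hecke correspondence and its reduction

**Step 1: the correspondence.** *The aim is to define $T_p$ on $X_H$ and to compute it on points.*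

Let $Z^\circ$ be the curve over $\mathbb Q$ parametrizing triples $(E,\varphi,C)$, where $\varphi$ is a full level $N$ structure and $C\subset E$ a subgroup of order $p$. The map $a:(E,\varphi,C)\mapsto(E,\varphi)$ is finite étale of degree $p+1$ onto the non-cuspidal part of $X(N)$. Let $Z$ be the normalization of $X(N)_{\mathbb Q}$ in $Z^\circ$, a smooth projective curve, with $a:Z\to X(N)$ finite; the points of $Z$ outside $Z^\circ$ are exactly those over cusps. Let $\pi_C:E\to E/C$ be the quotient, and consider
$$w:(E,\varphi,C)\mapsto(E/C,\ \pi_C\varphi,\ E[p]/C).$$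
Identify $E/E[p]$ with $E$ by multiplication by $p$. Then $w^2(E,\varphi,C)=(E,p\varphi,C)$: the level structure becomes $p\varphi$, and the subgroup $(E/C)[p]=\{z:pz\in C\}/C$ is carried to $C$. So $w$ is an automorphism of $Z^\circ$, and it extends to $Z$. Put $b=a\circ w$, so $b(E,\varphi,C)=(E/C,\pi_C\varphi)$. Both $a$ and $b$ are finite, $H$-equivariant, and send exactly the boundary points to cusps.

Let $a_H,b_H:Z/H\to X_H$ be the induced maps, $\pi:X(N)\to X_H$ and $\pi_Z:Z\to Z/H$ the projections, and $T_p=b_{H*}a_H^*$, a correspondence over $\mathbb Q$. We claim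
$$T_p(\pi y)=\pi_*\,b_*a^*(y)\qquad\text{for all }y\in X(N).\tag{5}$$
Since $b_{H*}\pi_{Z*}=\pi_*b_*$, it is enough to show $a_H^*(\pi y)=\pi_{Z*}a^*(y)$. First let $y=(E,\varphi)$ with $j(E)\ne0,1728$. Then $\mathrm{Aut}(E)=\pm1$, so the stabilizer of $y$ in $H/\pm1$ is trivial. The element $-1\in H$ acts trivially on $X(N)$ and on $Z$, through the automorphism $-1$ of $E$. If $z,z'\in a^{-1}(y)$ and $hz=z'$, then $hy=y$, so $h=\pm1$ and $z=z'$. So the $p+1$ points of $a^{-1}(y)$ have distinct images, all in $a_H^{-1}(\pi y)$. The group $H/\pm1$ acts generically freely on $Z$ and on $X(N)$, so $\deg\pi=\deg\pi_Z=|H/\pm1|$. From $\pi a=a_H\pi_Z$ we get $\deg a_H=\deg a=p+1$, and the equality holds for such $y$. Both sides are morphisms $X(N)\to\mathrm{Sym}^{p+1}(Z/H)$ that agree on a dense set, so they agree everywhere.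

In particular, for a non-cuspidal point $y=(E,\varphi)$,
$$T_p(\pi y)=\sum_{C}\pi(E/C,\pi_C\varphi),\tag{6}$$
the sum being over the $p+1$ subgroups of order $p$. And $T_p$ sends cusps to cuspidal divisors.

Let $\langle p\rangle$ be the automorphism of $\mathcal X$ and of $X_H$ induced by $(E,\varphi)\mapsto(E,p\varphi)$. Now $e_N(\pi_CR_1,\pi_CR_2)=e_N(R_1,R_2)^p$, Frobenius acts on $\mu_N$ by $p$-th powers, and $e_N(pR_1,pR_2)=e_N(R_1,R_2)^{p^2}$. So $T_p$ and $\sigma$ carry the component $\zeta'$ to $\zeta'^p$, and $\langle p\rangle$ carries $\zeta'$ to $\zeta'^{p^2}$.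

**Lemma 4.** Let $Q\in X_H(K)$ and
$$D_Q=\sigma Q+p\langle p\rangle\sigma^{-1}Q-T_pQ .$$
Then $D_Q$ is a degree-$0$ divisor on one component, rational over $K$, and its class reduces to $0$ in the special fibre of the Jacobian.

*Proof.* If $Q\in X_{\zeta'}$, then $\sigma Q$ and $T_pQ$ lie on $X_{\zeta'^p}$, while $\sigma^{-1}Q$ lies on the component of the $p$-th root of $\zeta'$ in $\mu_N$, which $\langle p\rangle$ carries to that of $\zeta'^p$. The degree is $1+p-(p+1)=0$. Rationality is clear, as $T_p$ is defined over $\mathbb Q$.

**Step 2: ordinary points.** *Here the divisor itself reduces to zero.* Let $\bar y_0=(\bar E,\bar\varphi)\in X(N)(k)$ be non-cuspidal and ordinary. Lift it by smoothness to $y_0=(E,\varphi)\in X(N)(O)$, and let $Q_0=\pi(y_0)$. Let $K'/K$ be a finite extension over which all subgroups $C\subset E$ of order $p$ are rational, with ring of integers $O'$. Each $C$ has a finite flat closure in $E[p]_{O'}$. Dividing by it, we see that $E/C$ has good reduction, equal to the quotient of $\bar E$ by the reduction of the closure.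

One $C$ is the kernel of reduction on $E[p]$. It reduces to the connected subgroup of order $p$, the kernel of Frobenius, so $(E/C,\pi_C\varphi)$ reduces to $(\bar E^{(p)},\bar\varphi^{(p)})=F\bar y_0$.

For each of the other $p$ subgroups, the points of $C$ reduce injectively, so $C$ reduces to the étale subgroup of order $p$ of $\bar E$. This is $\ker(V:\bar E\to E_1)$, where $E_1=\bar E^{(1/p)}$ and $V$ is dual to the Frobenius $F_{E_1}:E_1\to\bar E$. Write $F^{-1}\bar y_0=(E_1,\varphi_1)$. Then $\bar\varphi=F_{E_1}\varphi_1$, so $V\bar\varphi=VF_{E_1}\varphi_1=p\varphi_1$, and $(E/C,\pi_C\varphi)$ reduces to $(E_1,p\varphi_1)=\langle p\rangle F^{-1}\bar y_0$. (Here is the promised coincidence of $p$ of the $p+1$ quotients.)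

By (6), $T_pQ_0$ reduces, as a divisor, to $F\overline Q_0+p\langle p\rangle F^{-1}\overline Q_0$. So does $\sigma Q_0+p\langle p\rangle\sigma^{-1}Q_0$. Hence $D_{Q_0}$ reduces to the zero divisor.

**Step 3: the relation on Jacobians.** *We transfer the congruence to all divisor classes in characteristic $p$.* Pullback and pushforward preserve principal divisors, so $T_p$ induces a homomorphism $J_{\zeta'}\to J_{\zeta'^p}$ over $K$, which extends to the abelian schemes by the Néron mapping property. Let $\overline T_p$ be its reduction. Let $U=F+p\langle p\rangle F^{-1}$, acting on divisors of $\mathcal X_k$. It preserves principal divisors, since $F^{\pm1}$ acts by conjugation under $\mathrm{Gal}(k/\mathbb F_p)$ on $\mathcal X_{\mathbb F_p}\otimes k$ and $\langle p\rangle$ is an automorphism.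

Let $\sum n_i\bar q_i$ be a degree-$0$ divisor on one component, supported at ordinary non-cuspidal points. Lift each $\bar q_i$ to $Q_i=\pi(y_i)$ as in Step 2. Then $\overline T_p[\sum n_i\bar q_i]$ is the reduction of $[\sum n_iT_pQ_i]$, which by Step 2 is $[U\sum n_i\bar q_i]$. There are only finitely many cusps and supersingular points, and every degree-$0$ class on a smooth projective curve over $k$ has a representative that avoids a given finite set. So $\overline T_p=U$ on $\overline J_{\zeta'}(k)$.

**Step 4: arbitrary $Q$.** *We compare $Q$ with an ordinary point.* Choose $Q_0$ as in Step 2 on the component of $Q$. Then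
$$D_Q=D_{Q_0}+\sigma(Q-Q_0)+p\langle p\rangle\sigma^{-1}(Q-Q_0)-T_p(Q-Q_0).$$
The class of the right side reduces to $0+U[\overline Q-\overline Q_0]-\overline T_p[\overline Q-\overline Q_0]=0$. $\square$

Note that Step 4 covers cusps and points with supersingular reduction, where we never computed $T_p$ modulo $p$.

## 9. A point of multiplicity $p$: proof of Theorem B

Let $p\ge5$, $p\nmid N_0$, $\gamma\ge p+2$. Suppose $P\in X_\zeta$ is a non-cuspidal point of the packet. Since $\gamma\ge3$, Section 7 gives $P\in X_\zeta(K)$. So $\sigma P$ makes sense; put $Q=\sigma P$. Then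
$$D_Q=\sigma^2P+p\langle p\rangle P-T_p(\sigma P)$$
is a $K$-rational divisor of degree $0$ on $X_{\zeta^{p^2}}$.

**Step 1: the class of $D_Q$ is torsion.** *This lets Lemma 3(2) be applied.* Let $c\in X_\zeta(K)$ be a cusp. The difference $D_{\sigma P}-D_{\sigma c}$ is obtained by applying $\sigma^2+p\langle p\rangle-T_p\sigma$ to $P-c$. Each of the operations $\sigma$, $\langle p\rangle$, $T_p$ preserves principal divisors, and $[P-c]$ is torsion; so the class of the difference is torsion. Moreover $\sigma$, $\langle p\rangle$ and $T_p$ send cusps to cuspidal divisors. So $D_{\sigma c}$ is a cuspidal divisor of degree $0$ on $X_{\zeta^{p^2}}$, and its class is torsion by Manin–Drinfeld, in the form (2).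

**Step 2: the class is zero.** *Reduction decides.* $[D_Q]$ is a torsion point of $J_{\zeta^{p^2}}(K)$ and reduces to $0$ by Lemma 4. By Lemma 3(2) it is $0$.

**Step 3: equality of divisors, and contradiction.** *Gonality turns the class relation into a statement about isogenies.* The effective divisors $\sigma^2P+p\langle p\rangle P$ and $T_p(\sigma P)$ are linearly equivalent of degree $p+1<\gamma$. By (1) and (2),
$$T_p(\sigma P)=\sigma^2P+p\,\langle p\rangle P.\tag{7}$$
Cusps are stable under $\sigma$, so $\sigma P$ is non-cuspidal; write $\sigma P=\pi(E,\varphi)$ over $\overline K$. By (6) and (7), at least $p$ of the $p+1$ subgroups $C\subset E$ of order $p$ give the same point $\pi(E/C,\pi_C\varphi)$. Points of $X(N)$ in one $H$-orbit have isomorphic underlying curves, so at least $p$ of the $E/C$ are isomorphic to one curve. This contradicts Lemma 2.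

So every packet point is a cusp, and cusps are in the packet by Manin–Drinfeld. Finally, if $\mu>\frac{800}{7}(p+1)$, then $\gamma>p+1$ by (G), that is, $\gamma\ge p+2$. $\square$

With $p=5$: if $5\nmid N_0$ and $\gamma\ge7$, the packet is exactly the set of cusps. The condition $\mu\ge686$ is enough for $\gamma\ge7$, because $\frac{7\cdot686}{800}>6$. For instance, for a prime $q\ge691$ the group $\Gamma_0(q)$ has $N_0=q$ and $\mu=q+1\ge692$, so the packet of $X_0(q)$ is $\{0,\infty\}$.

## 10. Cusp widths, the choice of $p$, and the proof of Theorem A

Theorem B needs a prime $p\ge5$ that does not divide $N_0$ and is small compared with $\gamma$. If all small primes divide $N_0$, then $N_0$ has a large radical, and we must see that this forces the index to be large. Looking at the cusp $\infty$ is not enough: for $\Gamma_0(N)$ we have $N_0=N$, but $\infty$ has width $1$. The cusp $0$, however, has width $N$. In general a suitable cusp exists.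

**Lemma 1.** Some cusp of $X_\Gamma$ has width divisible by every prime dividing $N_0$. In particular $\mathrm{rad}(N_0)\le\mu$.

*Proof.* Write $N_0=\prod q^{k_q}$ and let $H_0$ be the image of $\tilde\Gamma$ in $\mathrm{SL}_2(\mathbb Z/N_0)=\prod_q\mathrm{SL}_2(\mathbb Z/q^{k_q})$; then $\tilde\Gamma$ is the full preimage of $H_0$. Put $T=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, and let $T_q$ have component $T$ at $q$ and $1$ at the other primes.

For each $q\mid N_0$ there is $g_q\in\mathrm{SL}_2(\mathbb Z/q^{k_q})$ with $g_q^{-1}T_qg_q\notin H_0$. Otherwise $H_0$ contains all conjugates of $T_q$ by this factor, in particular the upper and the lower elementary matrices. These generate the whole factor $\mathrm{SL}_2(\mathbb Z/q^{k_q})$, since the corresponding matrices generate $\mathrm{SL}_2(\mathbb Z)$, which surjects onto it. That factor is the kernel of reduction to $\mathrm{SL}_2(\mathbb Z/(N_0/q^{k_q}))$, so $\tilde\Gamma\supset\Gamma(N_0/q^{k_q})$, contradicting the minimality of $N_0$.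

Put $g=(g_q)_q$ and lift it to $\tilde g\in\mathrm{SL}_2(\mathbb Z)$. Because $-1\in\tilde\Gamma$, the width $w$ of the cusp $\tilde g^{-1}\infty$ is the least $w\ge1$ with $\tilde g^{-1}T^w\tilde g\in\tilde\Gamma$, so $g^{-1}T^wg\in H_0$. Suppose $q\mid N_0$ and $q\nmid w$; put $m=N_0/q^{k_q}$. The element $T^{wm}$ is $1$ at all primes other than $q$, and at $q$ it is a power of $T$ with exponent $wm$ prime to $q$. So a suitable power of $g^{-1}T^{wm}g\in H_0$ equals $g_q^{-1}T_qg_q$, which therefore lies in $H_0$: a contradiction. Hence $\mathrm{rad}(N_0)\mid w$. The widths of the cusps sum to $\mu$, so $\mathrm{rad}(N_0)\le w\le\mu$. $\square$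

*Proof of Theorem A.* Let $\mu\ge1601$. By (G), $\gamma\ge\frac{7\cdot1601}{800}>14$, so $\gamma\ge15$. Put $Y=\gamma-2\ge13$ and $\Pi(Y)=\prod_{5\le p\le Y}p$, the product over primes.

**Step 1: a lower bound for $\Pi$.** *We show $\Pi(Y)>\frac{800}{7}(Y+2)$ for all integers $Y\ge13$.* For $13\le Y\le41$,
$$\Pi(Y)\ge5\cdot7\cdot11\cdot13=5005>\tfrac{800}{7}\cdot43=4914.2\ldots\ge\tfrac{800}{7}(Y+2).$$
For $Y\ge42$ we argue by induction. Put $m=\lfloor Y/2\rfloor\ge21$. By Bertrand's postulate there is a prime $\ell$ with $m<\ell\le2m\le Y$, and $\ell\ge m+1\ge\frac{Y+1}{2}$. Since $\ell>m$, it does not divide $\Pi(m)$, so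
$$\Pi(Y)\ge\Pi(m)\,\ell>\tfrac{800}{7}(m+2)\tfrac{Y+1}{2}>\tfrac{800}{7}(Y+2),$$
the last step because $m+2\ge23$.

**Step 2: the prime exists.** *We find $p$ as required in Theorem B.* If every prime $p$ with $5\le p\le Y$ divided $N_0$, then Lemma 1 and (G) would give
$$\Pi(Y)\le\mathrm{rad}(N_0)\le\mu\le\tfrac{800}{7}\gamma=\tfrac{800}{7}(Y+2),$$
contradicting Step 1. So there is a prime $p\ge5$ with $p\nmid N_0$ and $p\le Y$, that is, $p+2\le\gamma$.

**Step 3: finiteness.** *We apply Theorem B and count subgroups.* By Theorem B the packet of $X_\Gamma$ consists of the cusps; equivalently, every orbifold $\mathbb Q$-subcanonical point is a cusp. Hence any $\Gamma$ with an orbifold $\mathbb Q$-subcanonical point outside the cusps has index at most $1600$ in $\mathrm{PSL}_2(\mathbb Z)$. This group is finitely generated. A subgroup of index $d$ is the stabilizer of a point in a transitive action on $d$ points, and there are finitely many homomorphisms from a finitely generated group to a given symmetric group. So there are finitely many such $\Gamma$, and finitely many such modular curves. $\blacksquare$
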